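# Random full subcomplexes of finite buildings

## 1. The incidence graph of a projective plane

Take a finite projective plane of order $q\ge 2$: every line has $q+1$ points, every point is on $q+1$ lines, two points span one line, two lines meet in one point, and there are $n=q^2+q+1$ points and $n$ lines. Let $\Gamma$ be its incidence graph, with the $2n$ points and lines as vertices and one edge for each incident pair. For $q=2$ (the Fano plane) it has $14$ vertices and $21$ edges.

Toss a fair coin for every vertex and let $X$ be the induced subgraph on the heads. How likely is it that $X$ has an edge and is connected?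

**It can fail.** Fix a point $x$ and a line $L$ not through $x$. With probability $2^{-(q+3)}$ the vertices $x$ and $L$ are in $X$ and none of the $q+1$ lines through $x$ is. Then $x$ is isolated in $X$ and is not the only vertex, so $X$ is disconnected. For the Fano plane this event has probability $1/32$.

**It rarely fails.** Let us join any two vertices of $X$ inside $X$.

Let $x\ne y$ be points. Let $M_1,\dots,M_q$ be the lines through $x$ other than $xy$, let $M_1',\dots,M_q'$ be the lines through $y$ other than $xy$, and let $p_i=M_i\cap M_i'$. The path $x,M_i,p_i,M_i',y$ lies in $X$ as soon as $x,y,M_i,p_i,M_i'$ do. The triples $\{M_i,p_i,M_i'\}$ are pairwise disjoint: no $M_i$ equals an $M'_j$, since only $xy$ contains both $x$ and $y$, and the $p_i$ are distinct because they lie on distinct lines through $x$ and are not $x$. So the probability that all $q$ routes are blocked is $(7/8)^q$. Two lines are treated dually.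

Let $x$ be a point and $L$ a line. If they are incident they are adjacent. If not, the routes $x,xz,z,L$, one for each of the $q+1$ points $z\in L$, use disjoint pairs $\{xz,z\}$, so all are blocked with probability $(3/4)^{q+1}\le (7/8)^q$.

There are at most $n^2$ pairs of the first two kinds together and at most $n^2$ pairs of the third. If no pair is blocked, and $X$ contains a point and a line, then $X$ is connected and has an edge. Hence
$$2^{-q-3}\ \le\ \Pr(X\text{ fails})\ \le\ 2n^2\left(\tfrac78\right)^q+2\cdot 2^{-n}. \tag{1}$$
The number of tasks is polynomial in $q$, while each task has a number of independent chances that is linear in $q$. So the failure probability tends to $0$, exponentially fast in $q$.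

The graph $\Gamma$ is a one-dimensional building in which each vertex lies in $q+1$ edges. Does the same happen for all finite buildings, in every dimension, when connectedness is replaced by the right amount of higher connectivity?

## 2. Buildings, thickness, and three theorems

**Definition (Coxeter complexes and buildings).** Let $W$ be a finite Coxeter group with generators $s_i$, $i\in I$, $|I|=d+1$. It acts on $\mathbb R^{d+1}$ as a group generated by reflections, and the reflection hyperplanes (walls) cut the unit sphere $S^d$ into spherical simplices; this triangulation is the Coxeter complex of $W$. The $d+1$ vertices of a top-dimensional simplex are linearly independent vectors. A *building* of type $W$ is a simplicial complex $\Delta$ that is a union of subcomplexes, called *apartments*, each isomorphic to the Coxeter complex of $W$, such that any two simplices lie in a common apartment, and any two apartments that share a top-dimensional simplex are isomorphic by a map that fixes their intersection pointwise.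

A finite building has finite apartments, so its Coxeter group is finite, and the definition above covers all finite buildings. Buildings are simplicial complexes here. Maximal simplices are *chambers*, codimension-one simplices are *panels*. The vertices are colored by *types* in $I$, and each chamber has exactly one vertex of each type. The *$i$-panel* of a chamber (the panel of cotype $i$) is obtained by deleting its type-$i$ vertex. Distinct chambers are *$i$-adjacent* if they differ exactly in their type-$i$ vertex. A *gallery* is a sequence of chambers in which consecutive ones are adjacent. The *Weyl distance* $\delta(D,C)\in W$ is the product $s_{i_1}\cdots s_{i_l}$ of the types of a minimal gallery from $D$ to $C$; $\ell$ is the length on $W$, and $W_J$ is the subgroup generated by $s_i$, $i\in J$.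

Example: $\Gamma$ is a building of type $S_3$. Its apartments are the hexagons given by triangles of the plane. Its chambers are the flags $(p,L)$, $p\in L$, and its panels are the vertices.

**Definition (thickness).** The *thickness* $\mathrm{th}(\Delta)$ is the minimum, over all panels, of the number of chambers containing that panel. It is at least $2$; the building is *thick* if $\mathrm{th}(\Delta)\ge 3$.

For $\Gamma$ the thickness is $q+1$. A single apartment has thickness $2$.

**Definition (spherical subcomplexes).** For a finite complex $X$ let $\mathcal P(X)$ be the set of induced subcomplexes; they correspond to subsets of the vertex set. If $X$ is $d$-dimensional, $\mathcal S(X)\subseteq\mathcal P(X)$ is the set of those that are $d$-dimensional and *spherical*, i.e. $(d-1)$-connected, or equivalently homotopy equivalent to a wedge of $d$-spheres. Here $(-1)$-connected means nonempty, and $(-2)$-connected is no condition.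

The problem, taken from Eduard Schesler and Matthew C. B. Zaremsky, "Random subcomplexes of finite buildings, and fibering of commutator subgroups of right-angled Coxeter groups", arXiv:2107.10958 (2021), asks to prove or disprove: *if $(\Delta_n)$ is a sequence of finite $d$-dimensional buildings with $\mathrm{th}(\Delta_n)\to\infty$, then $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|\to1$.*

The ratio is a probability: a uniform element of $\mathcal P(\Delta)$ is the induced subcomplex on a random vertex set that contains each vertex independently with probability $\frac12$. Three cases can be counted exactly.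

* $d=0$: a building is a set of $t=\mathrm{th}(\Delta)\ge2$ points (the panel is the empty simplex), and the ratio is $1-2^{-t}$.
* The complete bipartite graph $K_{s,t}$ is a building of type $\mathbb Z/2\times\mathbb Z/2$ and thickness $\min(s,t)$. An induced subgraph is connected with an edge iff it meets both sides, so the ratio is $(1-2^{-s})(1-2^{-t})$.
* The $2m$-cycle (thickness $2$): the good subsets are the whole cycle and the arcs with $2,\dots,2m-1$ vertices, so the ratio is $(2m(2m-2)+1)/2^{2m}$. For the hexagon this is $25/64$.

From now on fix $p\in(0,1]$ and let $X$ be the induced subcomplex of $\Delta$ on a random vertex set containing the vertices independently, vertex $v$ with probability $p_v\ge p$.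

**Theorem A.** For every $d\ge 0$ and $p\in(0,1]$ there are $C,c>0$, depending only on $d,p$, such that for every finite $d$-dimensional building $\Delta$,
$$\Pr(X\text{ is not } d\text{-dimensional and spherical})\le C e^{-c\,\mathrm{th}(\Delta)} .$$
With $p_v\equiv\frac12$, this shows that the statement in the problem is true.

**Theorem B.** For every $d$ there is $h_d$ such that every finite $d$-dimensional building satisfies
$$1-\frac{|\mathcal S(\Delta)|}{|\mathcal P(\Delta)|}\ge 2^{-\mathrm{th}(\Delta)-h_d}.$$
Hence, for finite $d$-dimensional buildings, $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|\to1$ if and only if $\mathrm{th}(\Delta_n)\to\infty$, and the rate $e^{-\Theta_d(\mathrm{th})}$ in Theorem A is of the correct order in the exponent.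

**Theorem C.** (i) There is $\varepsilon_d>0$ such that $X$ is $d$-dimensional and spherical with probability tending to $1$ whenever $p=p_n\ge\mathrm{th}(\Delta_n)^{-\varepsilon_d}$ and $\mathrm{th}(\Delta_n)\to\infty$. (ii) In Theorem A and in (i), "spherical" may be strengthened to "homotopy Cohen–Macaulay": with probability tending to $1$, for all simplices $\sigma\in X$ (including $\emptyset$) simultaneously, $\mathrm{lk}_X(\sigma)$ is $(d-|\sigma|)$-dimensional and $(d-|\sigma|-1)$-connected, where $|\sigma|$ is the number of vertices. For fixed $p$ the failure probability is again at most $Ce^{-c\,\mathrm{th}}$.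

## 3. Contracting $X$ toward a single chamber

An apartment is a round sphere. If $x$ is an interior point of a chamber $C$, every point of an apartment containing $C$ other than $-x$ can slide along its shortest arc to $x$. A natural first attempt is to fix one chamber $C$ and slide the whole $(d-1)$-skeleton of $X$ to $x$ inside $X$.

Test this on $\Gamma$ with $p_v\equiv\frac12$. Let $C=(p,L)$. A point $z\notin L$ slides to $C$ along $z,\,zp,\,p$. So for every line $M\ne L$ through $p$: if some point of $M\setminus\{p\}$ is in $X$, then $M$ must be in $X$. For one $M$ the requirement fails with probability $\frac12(1-2^{-q})$, and the $q$ requirements are independent. All hold with probability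
$$\left(\tfrac12(1+2^{-q})\right)^q\le 2^{-q}e^{q2^{-q}}\le 2^{1-q}.$$
There are only $(q^2+q+1)(q+1)$ flags, so with probability tending to $1$ no flag at all can serve as the apex. The sliding itself is fine; a single apex simply asks for too many vertices.

In Section 1 we used a different center $p_i$ for each pair $\{x,y\}$. So let the apex depend on a small piece $K$ of $X$ that is to be contracted. This raises a new difficulty when $d\ge2$: a map $S^j\to|X|$ may run through arbitrarily many vertices, so $K$ need not be small. And a piece with $n$ vertices will need a number of new vertices that we bound only by a constant times $2^n$, each present with probability $p$. With linearly many chances in $q$ and success probability like $p^{2^n}$, such a count gives nothing once $2^n$ exceeds $\log q/\log(1/p)$ (for $p<1$).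

The way out is not to fill spheres of $X$ directly. Instead we build a retraction $|\Delta|\to|X|$, skeleton by skeleton. At each stage we only fill the image of the boundary of one simplex of $\Delta$, and we keep the number of vertices in these images bounded by a constant depending on $d$ alone. Since $\Delta$ is $(d-1)$-connected, its retract $X$ is too. Two ingredients are needed: contractions of small pieces toward a chamber (Section 6), and the fact that for different chambers these contractions use mostly different vertices (Section 7).

## 4. Facts about finite buildings

The following facts are standard (Tits; Ronan, *Lectures on Buildings*; Abramenko–Brown, *Buildings*; for F6 the named papers).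

* (F1) Any two simplices lie in a common apartment. If apartments $\Sigma,\Sigma'$ share a chamber, there is a type-preserving isomorphism $\Sigma\to\Sigma'$ fixing $\Sigma\cap\Sigma'$ pointwise. For chambers of $\Sigma$, all minimal galleries between them lie in $\Sigma$. If $C,\sigma\in\Sigma$, then $\mathrm{proj}_\sigma C\in\Sigma$ (see F2). There is a type-preserving simplicial retraction $\Delta\to\Sigma$.
* (F2) For a simplex $\sigma$ let $R_\sigma$ be the set of chambers containing $\sigma$, a residue of type $J=I\setminus\mathrm{type}(\sigma)$. For a chamber $C$ there is a unique $D=\mathrm{proj}_\sigma C\in R_\sigma$ with $\delta(D',C)=\delta(D',D)\,\delta(D,C)$ and lengths adding, for all $D'\in R_\sigma$. Here $\delta(D',D)\in W_J$, and $\delta(D,C)$ is the shortest element of $W_J\,\delta(D,C)$.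
* (F3) If $v=s_{i_1}\cdots s_{i_l}$ is reduced, then $\delta(D,C)=v$ iff there is a gallery $D=E_0,\dots,E_l=C$ in which $E_{j-1}\ne E_j$ are $i_j$-adjacent; this gallery is then unique.
* (F4) (Solomon–Tits) A $d$-dimensional spherical building is $(d-1)$-connected.
* (F5) A spherical building is a join $\Delta^1*\dots*\Delta^k$ of buildings of irreducible types. A panel of the join is a panel of one factor joined with chambers of the others, so $\mathrm{th}(\Delta)=\min_j\mathrm{th}(\Delta^j)$. Links are buildings, and $\mathrm{th}(\mathrm{lk}\,\sigma)\ge\mathrm{th}(\Delta)$, because a panel $\tau$ of $\mathrm{lk}\,\sigma$ lies in as many chambers there as the panel $\sigma\cup\tau$ does in $\Delta$.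
* (F6) Finite thick generalized $m$-gons ($m\ge2$; these are the finite thick buildings of rank $2$) have $m\in\{2,3,4,6,8\}$ (Feit–Higman 1964). For $m\ge3$ they have constant order $(s,t)$, with $s=t$ if $m=3$; $s\le t^2$ and $t\le s^2$ if $m=4,8$ (D. Higman); $s\le t^3$ and $t\le s^3$ if $m=6$ (Haemers–Roos 1981).
* (F7) For each $r\ge3$ there are finitely many irreducible finite Coxeter groups of rank $r$.

"Order $(s,t)$" means that the panels of one type lie in $s+1$ chambers and those of the other type in $t+1$.

Projections in $\Gamma$: let $C=(p,L)$ and let $x$ be a point not on $L$. Then $R_{\{x\}}$ is the set of flags $(x,M)$, and $\mathrm{proj}_xC=(x,xp)$. The gallery $(x,xp),(p,xp),(p,L)$ changes first the point, then the line. For $M\ne xp$, one first changes $M$ to $xp$ and then continues in the same way, as (F2) says. If instead $x\in L$, then $\mathrm{proj}_xC=(x,L)$.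

## 5. Irreducible factors and a polynomial number of vertices

**Step 1: reduction to irreducible buildings.** We want to assume that $\Delta$ does not decompose. Write $\Delta=\Delta^1*\cdots*\Delta^k$ as in (F5), with $e_j=\dim\Delta^j$ and $d=\sum e_j+k-1$. A simplex of $\Delta$ is in $X$ iff all its vertices are, so $X=X^1*\dots*X^k$ with $X^j=X\cap\Delta^j$. The $X^j$ are independent random induced subcomplexes, since the factors have disjoint vertex sets. By Milnor, the join of an $m$-connected and an $n$-connected complex is $(m+n+2)$-connected. Suppose each $X^j$ is $e_j$-dimensional and $(e_j-1)$-connected. The join of the first $j$ of them has dimension $E_j=e_1+\dots+e_j+j-1$, and it is $(E_j-1)$-connected by induction, because $(E_j-1)+(e_{j+1}-1)+2=E_j+e_{j+1}=E_{j+1}-1$. So $X$ is $d$-dimensional and $(d-1)$-connected. Therefore $X$ fails only if some $X^j$ fails. As $k\le d+1$ and $\mathrm{th}(\Delta^j)\ge\mathrm{th}(\Delta)$, Theorem A for irreducible buildings of dimensions $0,\dots,d$ implies Theorem A: add the $k$ bounds.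

If $d=0$, then $\Delta$ is a set of $\mathrm{th}(\Delta)$ points and failure means $X=\emptyset$, of probability at most $(1-p)^{\mathrm{th}(\Delta)}\le e^{-p\,\mathrm{th}(\Delta)}$. If $\mathrm{th}(\Delta)\le2$, the bound is trivial once $C\ge e^{2c}$. So from here through Section 8, $\Delta$ is irreducible and thick, and $d\ge1$.

**Step 2: panels of one type have equal size.** Claim: all $i$-panels lie in the same number $q_i+1$ of chambers. Let two chambers be $k$-adjacent. If $k=i$, their $i$-panels coincide. If $k\ne i$, their $i$-panels lie in a common $\{i,k\}$-residue, a finite thick generalized $m_{ik}$-gon. If $m_{ik}=2$ this is a complete bipartite graph, and its $i$-panels are the vertices of type $k$, all of the same degree. If $m_{ik}\ge3$ it has constant order by (F6). In each case the two $i$-panels have equal size. Any two chambers are joined by a gallery, so the claim follows. Put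
$$q=\min_i q_i=\mathrm{th}(\Delta)-1\ge2 .$$

**Step 3: $\Delta$ has polynomially many chambers.** By (F6), $q_i\le q_j^3$ whenever $m_{ij}\ge3$. The diagram is connected with $d+1$ nodes, so any two nodes are joined by a path of at most $d$ edges, and $q_i\le q^{3^d}$ for all $i$. Next, $|W|\le w$ for some $w=w(d)$: if $d=1$, then $W$ is dihedral of order $2m$ with $m\le8$ by (F6); if $d\ge2$, use (F7). Fix a chamber $C_0$. By (F3), once a reduced word $s_{i_1}\cdots s_{i_l}$ of $v$ is chosen, the chambers at Weyl distance $v$ from $C_0$ correspond to the galleries of type $(i_1,\dots,i_l)$ starting at $C_0$, and there are $q_{i_1}\cdots q_{i_l}$ of these. Since $l\le|W|\le w$, this is at most $q^{3^dw}$. So there are at most $w\,q^{3^dw}$ chambers, and for the vertex set $V$ of $\Delta$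
$$q+1\le|V|\le a\,q^{b},\qquad a=(d+1)w,\quad b=3^dw. \tag{2}$$
The left inequality holds because a panel is completed to its chambers by at least $q+1$ different vertices.

## 6. Cones toward a chamber

**Definition (the cone $M(C,K)$).** For a chamber $C$ and a nonempty simplex $\sigma$ put $D=\mathrm{proj}_\sigma C$, and let $H(C,\sigma)$ be the set of chambers on minimal galleries from $D$ to $C$. For a nonempty subcomplex $K$ let $M(C,K)$ be the subcomplex of all faces of chambers in $\bigcup_{\emptyset\ne\sigma\in K}H(C,\sigma)$.

Example in $\Gamma$: let $C=(p,L)$ and let $x,y$ be points off $L$ with $p\notin xy$. Then $H(C,\{x\})=\{(x,xp),(p,xp),(p,L)\}$, and $M(C,\{x,y\})$ has vertices $x,y,xp,yp,p,L$. It is the route $x,xp,p,yp,y$ of Section 1 with the edge $\{p,L\}$ attached.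

Since $\sigma\subseteq D\in H(C,\sigma)$ and $C\in H(C,\sigma)$, the complex $M(C,K)$ contains $K$ and $C$. For each $\alpha\in W$ there is at most one $E\in H(C,\sigma)$ with $\delta(D,E)=\alpha$. Indeed, let $v=\delta(D,C)$. Then $\delta(E,C)=\alpha^{-1}v=:\beta$ and $\ell(v)=\ell(\alpha)+\ell(\beta)$. Concatenating fixed reduced words of $\alpha$ and $\beta$ gives a reduced word of $v$, and by (F3) the gallery of that type from $D$ to $C$ is unique; $E$ is its chamber number $\ell(\alpha)$. So $|H(C,\sigma)|\le w$. If $K$ has at most $n$ vertices, it has at most $2^n$ simplices, and $M(C,K)$ has at most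
$$\varphi(n):=2^n\,w\,(d+1)$$
vertices. This bound does not involve $q$.

**Lemma 1.** If $\dim K\le d-1$, the inclusion $|K|\to|M(C,K)|$ is null-homotopic.

The dimension hypothesis cannot be dropped: for $d=1$ and $K$ an apartment, $K$ is an embedded cycle in the graph $M(C,K)$, and such a cycle is not null-homotopic.

*Proof.* **Step 1: a metric realization.** Give each simplex of $\Delta$ the shape of the face of the same type of the spherical fundamental simplex of $W$ on $S^d$, and glue by type-preserving face maps. This is homeomorphic to the usual realization. Each apartment becomes a round $S^d$ triangulated by the walls of $W$, its roots (halves bounded by a wall) become closed hemispheres, and type-preserving isomorphisms of apartments become isometries. Let $x$ be an interior point of $C$.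

**Step 2: the arc to $x$ stays in $H(C,\rho)$.** This shows that sliding uses only chambers we have allowed. Let $\rho$ be a nonempty simplex with $\dim\rho\le d-1$, let $\Sigma$ be an apartment containing $C$ and $\rho$, and let $y\in|\rho|$. The points $x$ and $-x$ of $|\Sigma|$ are interior to chambers and $y$ is not, so $y\ne\pm x$ and there is a unique shortest arc $[y,x]$ in $|\Sigma|$. Claim: it lies in the union of the closed chambers of $H(C,\rho)$.

Let $D=\mathrm{proj}_\rho C$. By (F1), $D\in\Sigma$ and all of $H(C,\rho)$ lies in $\Sigma$. Gallery distance in $\Sigma$ is the number of separating walls. A wall separating a chamber $E$ from both $C$ and $D$ counts twice in $\mathrm{dist}(D,E)+\mathrm{dist}(E,C)$ and not at all in $\mathrm{dist}(D,C)$; every other wall counts equally in both. So $E\in H(C,\rho)$ iff no wall separates $E$ from both $C$ and $D$, that is, iff $E$ lies in every root of $\Sigma$ that contains both $C$ and $D$. Let these roots be $\{z:\langle z,e_\nu\rangle\ge0\}$. Then $\langle x,e_\nu\rangle>0$, since $x$ is interior to $C$, and $\langle y,e_\nu\rangle\ge0$, since $y\in|\rho|\subseteq|D|$. A point $z\ne y$ of $[y,x]$ has the form $\lambda y+\mu x$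 with $\lambda\ge0$, $\mu>0$, so $\langle z,e_\nu\rangle>0$ for all $\nu$. Take a chamber $E$ of $\Sigma$ with $z\in|E|$. Interior points of $E$ near $z$ satisfy the same strict inequalities, so $E$ lies in all these roots, i.e. $E\in H(C,\rho)$. The point $y$ itself lies in $|D|$, and $D\in H(C,\rho)$.

**Step 3: the arcs fit together.** For each nonempty $\sigma\in K$ choose an apartment $\Sigma_\sigma$ containing $C$ and $\sigma$. For $y\in|\sigma|$ let $h(y,t)$ be the point at fraction $t$ of the arc from $y$ to $x$ in $|\Sigma_\sigma|$. With $\theta\in(0,\pi)$ the angle between $y$ and $x$,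
$$h(y,t)=\frac{\sin((1-t)\theta)\,y+\sin(t\theta)\,x}{\sin\theta},$$
which is continuous on $|\sigma|\times[0,1]$. We check that it does not depend on the choices. Let $y\in|\sigma|\cap|\tau|$ and let $\rho$ be the carrier of $y$ (the simplex with $y$ in its interior), a common face of $\sigma$ and $\tau$. The apartments $\Sigma_\sigma,\Sigma_\tau$ share $C$, so there is an isomorphism $\Sigma_\sigma\to\Sigma_\tau$ fixing $\Sigma_\sigma\cap\Sigma_\tau$ pointwise. It is an isometry fixing $x$ and $y$, so it maps the arc in $|\Sigma_\sigma|$ to the arc in $|\Sigma_\tau|$. By Step 2, the arc in $|\Sigma_\sigma|$ lies in chambers of $H(C,\rho)$, and these lie in both apartments by (F1). So the isomorphism fixes the arc pointwise, and the two arcs coincide. Hence $h$ is well defined and continuous on $|K|\times[0,1]$. By Step 2 its values lie in $|M(C,K)|$. Finally, $h(\cdot,0)$ is the inclusion and $h(\cdot,1)\equiv x$. $\square$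

## 7. A random cone avoids a given vertex

In Section 1 the $q$ routes between two points were disjoint by inspection. The general replacement is that a fixed vertex rarely lies in the cone toward a random chamber.

**Lemma 2.** Let $C$ be a uniformly random chamber, $\sigma$ a nonempty simplex and $u\notin\sigma$ a vertex. Then $\Pr(u\text{ is a vertex of some }E\in H(C,\sigma))\le w/q$.

Check in $\Gamma$: let $\sigma=\{x\}$ be a point and $u$ a line through $x$. For a flag $C=(p,L)$, the line $u$ occurs iff $L=u$, which gives $q+1$ flags, or $p\in u\setminus\{x\}$ and $L\ne u$, which gives $q\cdot q$ flags. Out of $(q^2+q+1)(q+1)$ flags this is the fraction $1/(q+1)$.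

*Proof.* **Step 1: describe $C$ by a uniform gallery.** Let $i$ be the type of $u$ and $J=I\setminus\mathrm{type}(\sigma)$. Condition on $\delta(\mathrm{proj}_\sigma C,C)=v$; by (F2), $v$ is the shortest element of $W_Jv$. Let $v=\alpha\beta$ with $\ell(v)=\ell(\alpha)+\ell(\beta)$, and let $s_{i_1}\cdots s_{i_l}$ be a reduced word of $v$ whose first $k=\ell(\alpha)$ letters spell $\alpha$. Claim: the chambers $C$ with $\delta(\mathrm{proj}_\sigma C,C)=v$ correspond bijectively to the galleries $(E_0,\dots,E_l)$ of type $(i_1,\dots,i_l)$ with consecutive chambers distinct and $E_0\in R_\sigma$. Send $C$ to the unique such gallery from $\mathrm{proj}_\sigma C$ to $C$ given by (F3); this is injective, as the gallery ends in $C$. Conversely, let a gallery of this kind end in $C$, and let $D=\mathrm{proj}_\sigma C$. By (F3) and (F2), $v=\delta(E_0,C)=\delta(E_0,D)\,\delta(D,C)$ with lengths adding and $\delta(E_0,D)\in W_J$. So $\delta(D,C)\in W_Jv$ has length at least $\ell(v)$, which forces $\delta(E_0,D)=1$. Thus $E_0=D$ and $\delta(D,C)=v$, and the gallery is the image of $C$.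

So, under the conditioning, the gallery is uniform among all $|R_\sigma|\,q_{i_1}\cdots q_{i_l}$ galleries of this kind, and the element of $H(C,\sigma)$ at Weyl distance $\alpha$ from $\mathrm{proj}_\sigma C$ is $E_k$.

**Step 2: locate the last move that changes the type-$i$ vertex.** We bound $\Pr(u\in E_k)$.

Suppose $i\in\{i_1,\dots,i_k\}$, and let $j\le k$ be the last index with $i_j=i$. Then $E_k$ and $E_j$ have the same type-$i$ vertex. Given $E_0,\dots,E_{j-1}$, there are $q_i$ choices of $E_j$, with distinct type-$i$ vertices, each with equally many continuations. So $\Pr(u\in E_k)\le1/q_i\le1/q$.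

Suppose $i\notin\{i_1,\dots,i_k\}$. Then $E_k$ and $E_0$ have the same type-$i$ vertex. If $i\notin J$, it is a vertex of $\sigma$, so it is not $u$. If $i\in J$, then $R_\sigma$ is partitioned into sets of $q_i+1$ mutually $i$-adjacent chambers with distinct type-$i$ vertices. Each $E_0\in R_\sigma$ starts equally many galleries, so $\Pr(u\in E_k)\le1/(q_i+1)\le1/q$.

**Step 3: sum.** Every element of $H(C,\sigma)$ arises from some $\alpha$, and there are at most $w$ choices of $\alpha$. Sum over $\alpha$, then average over $v$. $\square$

For $A\subseteq V$ let $K_A$ be the $(d-1)$-skeleton of the induced subcomplex of $\Delta$ on $A$.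

**Lemma 3.** For $\emptyset\ne A\subseteq V$ with $|A|\le N$, the probability that no chamber $C$ satisfies $V(M(C,K_A))\setminus A\subseteq V(X)$ is at most $(1-p^{\varphi(N)})^{c_Nq}$, where $c_N=\big(2^Nw\,\varphi(N)\big)^{-1}$.

*Proof.* We choose many chambers whose cones need disjoint sets of new vertices. A vertex $u\notin A$ lies in no simplex of $K_A$, and $K_A$ has at most $2^N$ simplices. By Lemma 2, the fraction of chambers $C$ with $u\in M(C,K_A)$ is at most $2^Nw/q$. Choose $C_1,C_2,\dots$ greedily so that the sets $V(M(C_j,K_A))\setminus A$ are pairwise disjoint. After $j$ choices the union $U$ of these sets has at most $j\varphi(N)$ elements, so the fraction of chambers $C$ for which $M(C,K_A)$ meets $U$ is at most $j\varphi(N)2^Nw/q$. This is less than $1$ as long as $j<c_Nq$, and then a further chamber can be chosen. So at least $c_Nq$ chambers are chosen. The events $V(M(C_j,K_A))\setminus A\subseteq V(X)$ are independent, and each has probability at least $p^{\varphi(N)}$. $\square$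

## 8. A retraction of $\Delta$ onto $X$

We now prove Theorem A for $\Delta$ irreducible and thick with $d\ge1$. Put
$$N_0=1,\qquad N_{k+1}=\varphi\big((d+1)N_k\big),\qquad N=(d+1)N_{d-1}.$$
These depend only on $d$. Since $\varphi(n)\ge2^n>n$, we have $N_{k+1}\ge N_k+1$, so $N_k$ increases and $N_k\ge k+1$. Let $G$ be the event that

> $X\ne\emptyset$, and for every nonempty $A\subseteq V(X)$ with $|A|\le N$ there is a chamber $C$ with $M(C,K_A)\subseteq X$.

For $d=1$ we have $N=2$: the event is about pairs of vertices, as in Section 1.

**Step 1: $G$ is very likely.** As $X$ is induced and $A\subseteq V(X)$, we have $M(C,K_A)\subseteq X$ iff $V(M(C,K_A))\setminus A\subseteq V(X)$. There are at most $|V|^N$ nonempty sets $A$ with $|A|\le N$, since each is the set of entries of some $N$-tuple. By (2), $\Pr(X=\emptyset)\le(1-p)^{q+1}$. Lemma 3 and a union bound give, with $D=\varphi(N)$,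
$$\Pr(G^c)\le(1-p)^{q+1}+(aq^b)^N(1-p^{D})^{c_Nq}\le e^{-p(q+1)}+(aq^{b})^{N}e^{-c_Np^{D}q}. \tag{3}$$
For fixed $p$, the polynomial factor is absorbed by halving the constant in the exponent. Since $q=\mathrm{th}(\Delta)-1$, we get $\Pr(G^c)\le Ce^{-c\,\mathrm{th}(\Delta)}$ with $C,c$ depending only on $d,p$.

From here on assume that $G$ occurs; the rest is deterministic.

**Step 2: $X$ is $d$-dimensional.** Take $A=\{x_0\}$ with $x_0\in V(X)$. For some chamber $C$ we have $C\in M(C,K_A)\subseteq X$.

**Step 3: construct a retraction, controlling the size of images.** By induction on $k=0,\dots,d$ we construct a continuous $r:|X\cup\Delta^{(k)}|\to|X|$ with $r|_{|X|}=\mathrm{id}$, together with a subcomplex $L_\sigma\subseteq X$ for each nonempty simplex $\sigma$ with $\dim\sigma\le k$, such that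
$$r(|\sigma|)\subseteq|L_\sigma|,\qquad \dim L_\sigma\le\dim\sigma,\qquad |V(L_\sigma)|\le N_{\dim\sigma}.$$
For $\sigma\in X$ put $r=\mathrm{id}$ on $|\sigma|$ and let $L_\sigma$ be $\sigma$ with its faces; it has $\dim\sigma+1\le N_{\dim\sigma}$ vertices.

*Start, $k=0$.* Send every vertex outside $X$ to a fixed vertex $x_0$ of $X$, and let its $L$ be $\{x_0\}$.

*From $k$ to $k+1\le d$.* Let $\sigma\notin X$ have dimension $k+1$. Then $r$ is defined on $|\partial\sigma|$ and $r(|\partial\sigma|)\subseteq|L|$, where $L=\bigcup_\tau L_\tau$ over the $k+2$ facets $\tau$ of $\sigma$. We have $\dim L\le k\le d-1$, and $A:=V(L)\subseteq V(X)$ satisfies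
$$1\le|A|\le(k+2)N_k\le(d+1)N_k\le(d+1)N_{d-1}=N .$$
So $L\subseteq K_A$, and by $G$ there is a chamber $C$ with $Z:=M(C,K_A)\subseteq X$. Since $\dim K_A\le d-1$, Lemma 1 says that $|K_A|\to|Z|$ is null-homotopic. Hence $r|_{|\partial\sigma|}$, viewed as a map into $|Z|$, is null-homotopic, so it extends to a map $|\sigma|\to|Z|$. It remains to lower the dimension of the image. Since $L\subseteq Z$ has dimension at most $k$, $r(|\partial\sigma|)\subseteq|Z^{(k+1)}|$; and the pair $(Z,Z^{(k+1)})$ is $(k+1)$-connected. As $|\sigma|$ is a ball of dimension $k+1$, the extension is homotopic rel $|\partial\sigma|$ to a map into $|Z^{(k+1)}|$. Use this map as $r$ on $|\sigma|$ and put $L_\sigma=Z^{(k+1)}$. It lies in $X$, has dimension at most $k+1$, and has at most $\varphi((d+1)N_k)=N_{k+1}$ vertices. Doing this for all $\sigma\notin X$ of dimension $k+1$ completes the induction.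

The dimension bound on $L_\sigma$ keeps Lemma 1 applicable at the next stage, and the bound on $|V(L_\sigma)|$ keeps $G$ applicable.

**Step 4: $X$ is $(d-1)$-connected.** For $k=d$ we obtain a retraction $r:|\Delta|\to|X|$. Since $d\ge1$, $|\Delta|$ is connected by (F4), and so is its image $|X|$. If $\iota:|X|\to|\Delta|$ is the inclusion, $r\iota=\mathrm{id}$, so $\pi_j(X)\to\pi_j(\Delta)$ is injective for all $j$. As $\pi_j(\Delta)=0$ for $j\le d-1$ by (F4), $X$ is $(d-1)$-connected.

Thus $\Pr(X\text{ not }d\text{-dimensional and spherical})\le\Pr(G^c)\le Ce^{-c\,\mathrm{th}(\Delta)}$. With the reductions of Section 5, Theorem A is proved. For $p_v\equiv\frac12$ and $\mathrm{th}(\Delta_n)\to\infty$ it gives $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|\to1$. $\blacksquare$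

## 9. Isolated panels on a wall

Now let $\Delta$ be any finite $d$-dimensional building, thick or not, and $p_v\equiv\frac12$. Theorem B extends the first computation of Section 1: there the wall was the pair $\{x,L\}$ of opposite vertices of a hexagon, and the panel $x$ lost all its chambers. Homology is reduced, over $\mathbb Q$, with $\tilde H_{-1}(\emptyset)=\mathbb Q$. Write $\Delta=\Delta^1*\dots*\Delta^k$ as in Section 5, numbered so that $\mathrm{th}(\Delta^1)=\mathrm{th}(\Delta)$.

**Step 1: a homology class one degree too low.** Let $\Delta^j$ be an irreducible factor of dimension $e$ and thickness $t$. Claim: with probability at least $2^{-t-h}$, $\tilde H_{e-1}(X^j)\ne0$, where $h$ depends only on $e$.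

Let $P$ be a panel in exactly $t$ chambers, $T$ the set of the $t$ vertices completing $P$ to a chamber, $\Sigma$ an apartment containing $P$, and $H$ the wall of $\Sigma$ containing $P$: the subcomplex of all simplices of $\Sigma$ lying in the reflection hyperplane spanned by $P$. It triangulates an $(e-1)$-sphere, with $P$ as one of its top-dimensional simplices; for $e=0$, $H=P=\emptyset$.

We have $T\cap V(H)=\emptyset$. Suppose $u\in T\cap V(H)$. The retraction $\Delta^j\to\Sigma$ of (F1) fixes every vertex of $P\cup\{u\}$, so it maps the chamber $P\cup\{u\}$ to itself, and this chamber lies in $\Sigma$. All its $e+1$ vertices lie in a hyperplane of $\mathbb R^{e+1}$, although they are linearly independent: a contradiction.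

So with probability exactly $2^{-t-|V(H)|}$ we have $V(H)\subseteq V(X^j)$ and $T\cap V(X^j)=\emptyset$. Then $H\subseteq X^j$, and the fundamental cycle of $H$ has coefficient $\pm1$ on $P$. But $P$ lies in no $e$-simplex of $X^j$, so every boundary of an $e$-chain of $X^j$ has coefficient $0$ on $P$. So the cycle is not a boundary. For $e=0$, all points lie in $T$, the event is $X^j=\emptyset$, and $\tilde H_{-1}(X^j)=\mathbb Q$. Finally, $|V(H)|=0$ if $e=0$; $|V(H)|=2$ if $e=1$ (a vertex of a $2m$-cycle and its opposite); and for $e\ge2$ it is bounded in terms of $e$ by (F7).

**Step 2: the other factors must have some homology.** Claim: for each factor $\Delta^j$, with probability bounded below in terms of $e_j$, $\tilde H_i(X^j)\ne0$ for some $i\le e_j$. Suppose first that the order of the Weyl group is bounded in terms of $e_j$. This holds if $e_j\ne1$ (for $e_j=0$ it is $2$, for $e_j\ge2$ use (F7)) and for generalized $m$-gons with $m\le8$. Then an apartment has a bounded number of vertices, so $X^j$ contains a given apartment with probability bounded below. Its fundamental cycle is nonzero in $\tilde H_{e_j}(X^j)$, since there are no $(e_j+1)$-simplices. In the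 remaining case $e_j=1$ and $m\ge9$. Then $\Delta^j$ is not thick by Feit–Higman, so $\mathrm{th}(\Delta^j)=2$, and Step 1 with $t=2$, $|V(H)|=2$ gives $\tilde H_0(X^j)\ne0$ with probability at least $2^{-4}$.

**Step 3: combine by the Künneth formula.** The $X^j$ are independent and $k\le d+1$. So there is $h_d$ such that, with probability at least $2^{-\mathrm{th}(\Delta)-h_d}$, the event of Step 1 occurs for $\Delta^1$ and the event of Step 2 for all other factors, with degrees $i_j\le e_j$. By the Künneth formula for joins over $\mathbb Q$, the tensor product of the groups $\tilde H_{a_j}(X^j)$, $1\le j\le k$, is a summand of $\tilde H_{a_1+\dots+a_k+k-1}(X)$. Hence $\tilde H_n(X)\ne0$ with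
$$n=(e_1-1)+\sum_{j\ge2}i_j+(k-1)\ \le\ \sum_je_j+k-2=d-1 .$$
So $X$ is not $(d-1)$-connected. (If $n=-1$, this says $X=\emptyset$.) This proves the inequality of Theorem B.

If $\mathrm{th}(\Delta_n)\not\to\infty$, the thickness is bounded along a subsequence, and there the inequality keeps $|\mathcal S(\Delta_n)|/|\mathcal P(\Delta_n)|$ bounded away from $1$. Together with Theorem A this gives the equivalence. The two bounds $2^{-\mathrm{th}-h_d}$ and $Ce^{-c\,\mathrm{th}}$ give the statement about the rate. $\blacksquare$

## 10. Sparse vertex sets and links

**Step 1: letting $p$ tend to $0$ (Theorem C(i)).** The point is that (3) is explicit in $p$. For $1\le e\le d$ let $D_e$ be the constant $D=\varphi(N)$ of (3) in dimension $e$. Put $\varepsilon_0=\frac12$ and $\varepsilon_d=\min_{1\le e\le d}\frac1{2D_e}$ for $d\ge1$. Then $\varepsilon_d\le\frac12$ and $\varepsilon_d\le\varepsilon_e$ for $e\le d$. Let $\mathrm{th}(\Delta)\ge3$ and $p\ge\mathrm{th}(\Delta)^{-\varepsilon_d}$. An irreducible factor $\Delta^j$ has thickness $t\ge\mathrm{th}(\Delta)$, so $p\ge t^{-\varepsilon_d}$ and $pt\ge t^{1/2}$. If $e_j=0$, it fails with probability at most $(1-p)^t\le e^{-pt}\le e^{-t^{1/2}}$.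 If $e_j\ge1$, use (3) with $q=t-1$. Here
$$p^{D}q\ge t^{-1/2}(t-1)\ge\tfrac12t^{1/2},\qquad p(q+1)=pt\ge t^{1/2},$$
with $D=D_{e_j}$, so the factor fails with probability at most $Ce^{-ct^{1/2}}$, where $C,c>0$ depend only on $d$. By Section 5, Step 1, summing over at most $d+1$ factors bounds the failure probability of $X$ by
$$C'e^{-c\,\mathrm{th}(\Delta)^{1/2}}. \tag{4}$$
This tends to $0$ as $\mathrm{th}(\Delta)\to\infty$, which proves (i). Because $\varepsilon_d\le\varepsilon_e$, the bound (4) holds, with constants depending only on $d$, for every finite building of dimension at most $d$, thickness at least $3$ and $p\ge\mathrm{th}^{-\varepsilon_d}$.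

**Step 2: reduce (ii) to irreducible buildings.** The union bound in Step 3 needs a number of simplices that is polynomial in the thickness, and we know this only factor by factor. If $\sigma=\sigma^1\cup\dots\cup\sigma^k$ with $\sigma^j\in X^j$, then $\mathrm{lk}_X(\sigma)$ is the join of the $\mathrm{lk}_{X^j}(\sigma^j)$. Suppose each of these is $(e_j-|\sigma^j|)$-dimensional and $(e_j-|\sigma^j|-1)$-connected. If $|\sigma^j|=e_j+1$, the link is the empty complex, of dimension $-1$, and joining with it changes nothing. As in Section 5, Milnor's result gives that $\mathrm{lk}_X(\sigma)$ has dimension $\sum_j(e_j-|\sigma^j|)+k-1=d-|\sigma|$ and is $(d-|\sigma|-1)$-connected. So $X$ is homotopy Cohen–Macaulay of dimension $d$ if every $X^j$ is so of dimension $e_j$. There are at most $d+1$ factors, each of thickness at least $\mathrm{th}(\Delta)$, so it suffices to bound the failure probability for irreducible $\Delta$.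

**Step 3: a union bound over links.** If $d=0$, there is nothing new: $\sigma=\emptyset$ gives $X$ itself, and for a vertex the condition is void. Thickness at most $2$ is again absorbed in the constants. Let $\Delta$ be irreducible and thick with $d\ge1$. If $\sigma\in X$, then $\mathrm{lk}_X(\sigma)$ is the induced subcomplex of $\mathrm{lk}_\Delta(\sigma)$ on $V(X)\cap V(\mathrm{lk}_\Delta(\sigma))$, because $X$ is induced. If $|\sigma|=d+1$, the condition is void. Otherwise $\mathrm{lk}_\Delta(\sigma)$ is a finite building of dimension $d-|\sigma|$ and thickness at least $\mathrm{th}(\Delta)$ by (F5), possibly reducible. Theorem A applies to it for fixed $p$. In the setting of (i) the bound (4) applies, since $p\ge\mathrm{th}(\Delta)^{-\varepsilon_d}\ge\mathrm{th}(\mathrm{lk}_\Delta(\sigma))^{-\varepsilon_d}$. So the probability that $\sigma\in X$ and $\mathrm{lk}_X(\sigma)$ violates the condition is at most $Ce^{-c\,\mathrm{th}(\Delta)}$, respectively $Ce^{-c\,\mathrm{th}(\Delta)^{1/2}}$. By Section 5, $\Delta$ has at most $2^{d+1}w\,q^{3^dw}$ simplices, which is polynomial in $\mathrm{th}(\Delta)=q+1$. Summing over all $\sigma$ gives bounds of the same form, with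 smaller $c$ and larger $C$. $\blacksquare$
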